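# Zero-cycles on products of Jacobians and the Chow ring of the stack of bundles over hyperelliptic curves

We work over $\mathbb C$. Chow groups and cohomology have rational coefficients unless we say otherwise, and $g\ge 2$ throughout.

## 1. Cycles that do not meet $Bun_{r,d}C$

Fix a hyperelliptic curve $C$ of genus $g$, a rank $r$ and a degree $d$. Choose integers $1\le s\le r$ and $d_1>d_2>\dots>d_r$ with $\sum d_i=d$. Now pick a hyperelliptic curve $C_1$ **not** isomorphic to $C$, and line bundles $M_1,\dots,M_s$ on $C_1$ with $\deg M_i=d_i$. Consider all bundles $E$ on $C_1$ that have a filtration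
$$0\subset E_1\subset E_2\subset\dots\subset E_r=E,\qquad E_i/E_{i-1}\ \text{a line bundle of degree } d_i,\qquad E_i/E_{i-1}\cong M_i\ \text{ for } i\le s .$$
Let $V$ be the stack of pairs (hyperelliptic curve of genus $g$, bundle of rank $r$ and degree $d$ on it). The bundles above form a closed substack of an open substack of $V$. Its codimension is
$$\underbrace{\sum_{i<j}(d_i-d_j+g-1)}_{\text{being so unstable}}+\underbrace{(2g-1)}_{\text{fixing the curve}}+\underbrace{sg}_{\text{fixing }M_1,\dots,M_s}.$$
Its closure lies over the single point $[C_1]$, so it does not meet the stack of bundles on $C$. The class of this closure in the Chow group of $V$ therefore restricts to zero on the bundles on $C$.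

This is what the construction is for. There is a conjecture saying that a class on $V$ which restricts to zero in the cohomology of the stack of bundles on $C$ is zero. The cycles above are ready-made candidates against it, and the only question is whether their classes are nonzero. The answer depends on the tuple $(C_1;M_1,\dots,M_s)$, seen as a zero-cycle on the moduli space of such tuples. When that moduli space carries a suitable holomorphic form of top degree, its group of zero-cycles is enormous, and so is the kernel.

## 2. The restriction map and the four theorems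

Let $\mathcal H_g$ be the moduli stack of hyperelliptic curves of genus $g$; it is smooth and connected of dimension $2g-1$, and $\mathcal H_2=\mathcal M_2$. Let
$$V:=\mathcal V^{\mathcal H}(r,d,g)\to\mathcal H_g$$
be the universal moduli stack of vector bundles of rank $r$ and degree $d$ over hyperelliptic curves of genus $g$, with universal curve $\pi:\mathcal C\to V$ and universal bundle $\mathcal E$ on $\mathcal C$. All bundles are allowed, including unstable ones. The fiber over $[C]$ is the stack $Bun_{r,d}C$ of all bundles of rank $r$ and degree $d$ on $C$. Restriction to this fiber followed by the cycle class map is a ring homomorphism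
$$A^*(V)\to H^*_a(Bun_{r,d}C)\subset H^*(Bun_{r,d}C),$$
where $H^*_a$, the algebraic cohomology subring, is the image of the cycle class map.

**Definition (twisted kappa classes).** These are the classes $\pi_*(\text{monomial in } c_1(\omega_\pi)\text{ and the }c_i(\mathcal E))$ on $V$. The subring of $H^*(Bun_{r,d}C)$ generated by their restrictions is called $H^*_\kappa$.

For instance $\pi_*c_1(\mathcal E)=d$ and $\pi_*c_1(\omega_\pi)=2g-2$ are constants, while $\pi_*(c_1(\mathcal E)^2)$ is a class of degree $2$ in cohomology.

**Conjecture A** (from Shubham Saha, "Cycles in the universal moduli stack of bundles of rank two over genus two curves", arXiv:2604.11958 (2026)). *For all $r\ge1$, $g\ge2$, $d\in\mathbb Z$ and every hyperelliptic curve $C$ of genus $g$, the map $A^*(V)\to H^*_a(Bun_{r,d}C)$ is an isomorphism onto $H^*_\kappa$.*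

That paper proves the statement for rank two over genus two curves, and notes that the universal Jacobian case follows from known results. In general the statement is false: the assertion about the image is right, and injectivity fails. To state this precisely we need a finite cover of $\mathcal H_g$ on which curves have no automorphisms.

**Definition (the cover $H'$).** Let $H'$ be a connected component of the stack of hyperelliptic curves of genus $g$ together with a symplectic level-3 structure on the Jacobian and an ordering of the $2g+2$ Weierstrass points.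

The stack of all such data is a torsor over $\mathcal H_g$ under the finite group $Sp_{2g}(\mathbb Z/3)\times S_{2g+2}$. Since $\mathcal H_g$ is connected, $H'\to\mathcal H_g$ is surjective and is a torsor under the stabilizer $\Gamma$ of the component. So $\mathcal H_g=[H'/\Gamma]$. An automorphism of $C$ acting trivially on the 3-torsion of the Jacobian is trivial (Serre), so objects of $H'$ have no automorphisms. Moreover $H'$ is finite over the coarse space of $\mathcal H_g$, which is the affine variety $M_{0,2g+2}/S_{2g+2}$. So $H'$ is a smooth connected affine variety of dimension $2g-1$. The universal curve $C'\to H'$ carries a $\Gamma$-action, and it has a section $w$ by Weierstrass points, which is not $\Gamma$-equivariant. The stabilizer in $\Gamma$ of a point of $H'$ over $[C]$ is $\mathrm{Aut}(C)$. For example $-1\in Sp_{2g}(\mathbb Z/3)$ lies in $\Gamma$ and acts trivially on $H'$, because the hyperelliptic involution $\iota$ identifies $(C,\phi)$ with $(C,-\phi)$; on $C'$ it acts by $\iota$.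

Let $J^e=\mathrm{Pic}^e(C'/H')$ be the relative Picard scheme, projective over $H'$, and for integers $d_1,\dots,d_s$ put
$$P_s:=J^{d_1}\times_{H'}\cdots\times_{H'}J^{d_s},\qquad X_s:=(J^0)^s\quad\text{(fiber power over }H').$$
These are smooth connected quasi-projective varieties of dimension $2g-1+sg$, with canonical $\Gamma$-actions. A point of $P_s$ is a tuple $(C_1;M_1,\dots,M_s)$ as in Section 1, with level structure.

**Definition (condition $N(s,g)$).** There is a nonzero $\Gamma$-invariant holomorphic form $\eta$ of top degree on $X_s$ with $\int_{X_s}|\eta|^2<\infty$, where $|\eta|^2$ is the positive volume form $\mathrm{const}\cdot\eta\wedge\bar\eta$.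

For the meaning of the integrability, compare two forms on a punctured disc: $\int|dt|^2<\infty$, while $\int|dt/t|^2=\mathrm{const}\int_0 \frac{du}{u}=\infty$. Square integrability is exactly what forbids poles.

**Theorem 1.** If $N(s,g)$ holds, then for all $r\ge s$, all $d$ and all hyperelliptic $C$ of genus $g$, the kernel of $A^*(V)\to A^*(Bun_{r,d}C)$ has uncountable dimension. Hence so does the kernel of $A^*(V)\to H^*(Bun_{r,d}C)$.

**Theorem 2.** $N(7,2)$ holds. Hence Conjecture A is false for $g=2$, all $r\ge7$, all $d$ and all $C$.

**Theorem 3.** For all $r\ge1$, $g\ge2$, $d$ and $C$, the image of $A^*(V)\to H^*(Bun_{r,d}C)$ is exactly $H^*_\kappa$.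

**Theorem 4.** Suppose integers $a,b\ge0$, $\rho\ge1$ satisfy $g\rho=4a+2b+6$ and $b\le2a+2$, and there is a nonzero $SL_2$-invariant of degree $b$ of binary forms of degree $2g+2$. Then $N(4+8a+\rho,g)$ holds. Consequently, for every $g\ge2$ there is $r_0(g)$ such that Conjecture A fails for all $r\ge r_0(g)$, all $d$ and all $C$. One can take $r_0(2)=7$; $r_0(g)=6+8\lfloor\frac{g-3}4\rfloor$ for $g$ odd; $r_0(g)=5+8\lfloor\frac{g-6}8\rfloor$ for $g\equiv2\pmod 4$, $g\ge6$.

Theorems 1 and 2 already disprove the conjecture. The exact set of pairs $(r,g)$ for which injectivity holds is not determined here: nothing is claimed for $r\le4$, nor for $g=2$, $r\le6$.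

## 3. Harder–Narasimhan strata and Chow groups of quotient stacks

**Harder–Narasimhan (HN) polygons.** A bundle $E$ on a curve has a unique filtration with semistable quotients of ranks $r_j$, degrees $\deg_j$ and strictly decreasing slopes $\mu_1>\mu_2>\cdots$. The HN polygon is the concave graph through $(0,0)$ and the points $(r_1+\dots+r_j,\deg_1+\dots+\deg_j)$. A subsheaf of rank $i$ has degree at most the height of the polygon over $i$. For example, $L_1\oplus L_2$ with degrees $d_1>d_2$ has polygon through $(0,0),(1,d_1),(2,d_1+d_2)$, and a semistable bundle has a straight segment. We write $\nu\le\nu'$ if $\nu$ lies on or under $\nu'$ and has the same endpoints.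

For a polygon $\nu$, the locus in $V$ where the HN polygon is $\le\nu$ is open (Shatz) and of finite type by boundedness. Let $V_1\subset V_2\subset\cdots$ be an exhaustion of $V$ by such opens. The normal space of an HN stratum at $E$ is $H^1$ of the bundle of endomorphisms modulo filtered ones, whose pieces are the $\mathcal Hom(F_i,F_j)$, $i<j$, between HN quotients, with $H^0=0$. By Riemann–Roch the codimension is $\sum_{i<j}r_ir_j(\mu_i-\mu_j+g-1)$. Every term is positive and at least $\mu_i-\mu_j$. So a bound on the codimension bounds all slope differences, and since ranks and total degree are fixed, only finitely many strata have codimension $\le i$. By excision, removing a closed substack of codimension $>i$ does not change $A^i$, and similarly for $H^{2i}$. Hence for $\ell\gg0$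
$$A^i(V)=A^i(V_\ell),\qquad A^i(Bun_{r,d}C)=A^i(V_{\ell,C}),\qquad H^{2i}(Bun_{r,d}C)=H^{2i}(V_{\ell,C}),$$
where $V_{\ell,C}$ is the fiber of $V_\ell$ over $[C]$; this is the usual definition of $A^i(V)$.

**Quotient presentations.** Let $U\subset V$ be an open substack of finite type and $U'=U\times_{\mathcal H_g}H'$. Twisting by a large power of $\omega_\pi$ makes all bundles in $U$ globally generated without $H^1$. Adding a frame of $H^0$ gives $U'=[\mathcal R/GL_M]$, where $\mathcal R$ is smooth, quasi-projective and open in a relative Quot scheme over $H'$. Since $\omega_\pi$ is canonical, $\Gamma$ acts too, and $U=[\mathcal R/(GL_M\times\Gamma)]$. The same holds for closed substacks and their opens. So the equivariant intersection theory of Edidin–Graham applies to every finite type stack below. We use the following from it.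

- Excision: if $Z\subset X$ is closed, then $A_*(Z)\to A_*(X)\to A_*(X\setminus Z)\to0$ is exact.
- Flat pullback, pullback between smooth stacks, projective pushforward, and compatibility of pushforward with flat pullback in fiber squares.
- Chern classes, and the self-intersection formula $\iota^*\iota_*y=c_c(N)\,y$ for a closed immersion $\iota$ of smooth stacks with normal bundle $N$ of rank $c$.

Two small examples: $A^*(B\mathbb G_m)=\mathbb Q[t]$ with $t=c_1$ of the standard character (computed on large projective spaces), and, for a finite group, $A_*(Y/\Gamma)=A_*(Y)^\Gamma$ for a quasi-projective variety $Y$ (Fulton, *Intersection Theory*, Ex. 1.7.6).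

## 4. Whole fibers over other curves give nothing

The first thing to try is simpler than Section 1: take $C_1\not\cong C$ and the class of the whole fiber $Bun_{r,d}C_1\subset V$. It restricts to zero on $Bun_{r,d}C$. Unfortunately it is already zero on $V$. It is, up to a scalar, the pullback of the class of a point in $A^{2g-1}(\mathcal H_g)$, and
$$A^{2g-1}(\mathcal H_g)=A_0(H')^\Gamma=A_0(H'/\Gamma)=A_0(M_{0,2g+2}/S_{2g+2})=A_0(M_{0,2g+2})^{S_{2g+2}}=0.$$
The last equality holds because $M_{0,2g+2}$ is a nonempty open subset of $\mathbb A^{2g-1}$ and $A_0(\mathbb A^{2g-1})=0$.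

So the attempt stops exactly at the zero-cycles of the parameter space: there are none on $\mathcal H_g$. The cure is a bigger parameter space. Line bundles on the curve supply extra parameters, and the tuples $(C_1;M_1,\dots,M_s)$ move in $P_s$. For this to help, two things are needed. A zero-cycle on $P_s$ must give a class on $V$ without losing information; this is Proposition 5. And $P_s$, modulo $\Gamma$, must have zero-cycles. Note that it is not enough that the *fibers* of $P_s\to H'$, which are abelian varieties, have many zero-cycles, because a zero-cycle in a fiber may become trivial when it moves over the base. What counts is the total space, which is why top forms on the total space enter.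

## 5. From zero-cycles on $P_s$ to the kernel

**Proposition 5.** Let $1\le s\le r$ and $d_1>\dots>d_r$ with $\sum d_i=d$. Put $c=\sum_{i<j}(d_i-d_j+g-1)$ and $i=c+\dim P_s$. For every $C$,
$$\dim\ker\big(A^i(V)\to A^i(Bun_{r,d}C)\big)\ \ge\ \dim A_0(P_s)^\Gamma .$$

Such $d_i$ exist for every $d$: take $d_i=M+r-i$ for $i<r$ with $M$ large, and let $d_r$ be determined by the sum.

**Step 1: the stratum is a closed substack.** We need the locus of Section 1 with its right scheme structure. Let $\mu$ be the HN polygon of a bundle whose HN pieces are line bundles of degrees $d_1>\dots>d_r$, and let $U\subset V$ be the open finite type substack where the HN polygon is $\le\mu$. Let $\iota:S\to U$ be the relative flag-Quot scheme of filtrations $0\subset E_1\subset\dots\subset E_r=E$ with $E/E_i$ flat over the base, $\mathrm{rk}\,E_i=i$ and $\deg E_i=d_1+\dots+d_i$. It is representable and projective over $U$.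

At a geometric point, the saturation of $E_i$ in $E$ has rank $i$, and so degree $\le d_1+\dots+d_i$, because the polygon of $E$ is $\le\mu$. Since $E_i$ already has this degree, it is saturated. So $L_i:=E_i/E_{i-1}$ is a line bundle of degree $d_i$. A filtration whose quotients are line bundles of strictly decreasing degree is the HN filtration, hence unique. So geometric fibers of $\iota$ have at most one point.

These fibers are also reduced. Let $\mathcal End_{fil}E\subset\mathcal End\,E$ be the endomorphisms preserving the filtration. A point of the fiber is a section of the flag bundle of $E$, so the tangent space of the fiber is $H^0(\mathcal End\,E/\mathcal End_{fil}E)$. The sheaf $\mathcal End\,E/\mathcal End_{fil}E$ is filtered with pieces $\mathcal Hom(L_i,L_j)$, $i<j$, of degree $d_j-d_i<0$. So this $H^0$ vanishes, and $\iota$ is unramified. A proper, unramified, radicial morphism is a proper monomorphism, hence a closed immersion (EGA IV 18.12.6). So $\iota$ is a closed immersion.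

**Step 2: the normal bundle, and the map to the graded pieces.** We now compute the infinitesimal data. The tangent complex of $S$ over $\mathcal H_g$ is $R\pi_*\mathcal End_{fil}E[1]$, and obstructions lie in an $H^2$ on a curve, so $S$ is smooth over $\mathcal H_g$. From the sequence $0\to\mathcal End_{fil}E\to\mathcal End\,E\to\mathcal End\,E/\mathcal End_{fil}E\to0$ and the vanishing of $H^0$ of the quotient, the normal bundle of $S$ in $U$ is
$$N=R^1\pi_*(\mathcal End\,E/\mathcal End_{fil}E),\qquad \mathrm{rk}\,N=\sum_{i<j}(d_i-d_j+g-1)=c.$$
Let $\mathcal P$ be the fiber product over $\mathcal H_g$ of the Picard stacks $\mathcal Pic^{d_i}$, $1\le i\le r$, and let $gr:S\to\mathcal P$ be $E\mapsto(L_1,\dots,L_r)$. Both stacks are smooth over $\mathcal H_g$, and $H^1(\mathcal End_{fil}E)\to\bigoplus_iH^1(\mathcal End\,L_i)$ is surjective, since $\mathcal End_{fil}E\to\bigoplus\mathcal End\,L_i$ is a surjection of sheaves on a curve. So $gr$ is smooth. It has the section $\sigma(L_1,\dots,L_r)=\bigoplus L_i$.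

Denote base changes to $H'$ by primes, and let $q:U'\to U$ be the $\Gamma$-torsor. Using $w$ we normalize Poincaré bundles $\mathcal L_i$ on $P_r\times_{H'}C'$, and this gives
$$\mathcal P'=P_r\times B\mathbb G_m^r,\qquad A^*(\mathcal P')=A^*(P_r)[t_1,\dots,t_r],$$
where the universal bundles are $L_i=\mathcal L_i\otimes\chi_i$ and $c_1(\chi_i)=t_i$.

**Step 3: the class attached to a zero-cycle.** Let $pr:P_r\to P_s$ be the projection to the first $s$ factors. For $x\in A_0(P_s)^\Gamma$ put
$$z_{U'}(x)=\iota'_*\,gr'^*(pr^*x)\in A^i(U'),\qquad z_U(x)=q_*z_{U'}(x)\in A^i(U),$$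
where $pr^*x$ is viewed in $A^*(\mathcal P')$ via the canonical map $\mathcal P'\to P_r$. The degree is right: $x$ has codimension $\dim P_s$, and $\iota'_*$ adds $c$.

**Step 4: $x\mapsto z_U(x)$ is injective.** The aim is to recover $x$ by restricting to split bundles. First, the maps $\iota'$, $gr'$, $\mathcal P'\to P_r$ and $pr$ are canonical, hence $\Gamma$-equivariant, so $z_{U'}(x)$ is $\Gamma$-invariant. Since $U'\times_UU'=U'\times\Gamma$,
$$q^*z_U(x)=\sum_{\gamma\in\Gamma}\gamma^*z_{U'}(x)=|\Gamma|\,z_{U'}(x).$$
So it suffices to recover $x$ from $z_{U'}(x)$. By the self-intersection formula and $gr'\sigma'=\mathrm{id}$,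
$$(\iota'\sigma')^*z_{U'}(x)=c_c(\sigma'^*N)\cdot pr^*x\ \in A^*(P_r)[t_1,\dots,t_r].$$
On split bundles the normal bundle is explicit:
$$\sigma'^*N=\bigoplus_{i<j}R^1\pi_*(L_i^\vee\otimes L_j)=\bigoplus_{i<j}N_{ij}\otimes\chi_i^{-1}\chi_j,$$
where $N_{ij}=R^1\pi_*(\mathcal L_i^\vee\otimes\mathcal L_j)$ is a bundle of rank $n_{ij}=d_i-d_j+g-1$ on $P_r$. Hence
$$c_c(\sigma'^*N)=\prod_{i<j}\ \sum_kc_k(N_{ij})(t_j-t_i)^{n_{ij}-k}.$$
For $r=2$ this is just $\sum_kc_k(N_{12})(t_2-t_1)^{c-k}$, with leading coefficient $1$. In general the part of $c_c(\sigma'^*N)\,pr^*x$ of top degree in $t$ is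
$$pr^*x\otimes\prod_{i<j}(t_j-t_i)^{n_{ij}}\in A^*(P_r)\otimes\mathbb Q[t_1,\dots,t_r],$$
which is nonzero if $pr^*x\ne0$. Finally $pr^*$ is injective, since $pr$ has a section: put $\mathcal O(d_jw)$ in the factors $j>s$. So $x\ne0$ implies $z_U(x)\neq0$.

**Step 5: $x$ can be moved away from $C$.** Let $B\subset P_s$ be the preimage of $[C]$. It lies over finitely many points of $H'$; it is closed, proper over $\mathbb C$, $\Gamma$-stable, and not all of $P_s$. Let $p\in B$. Since $P_s$ is irreducible and quasi-projective, there is an irreducible closed curve $T\subset P_s$ through $p$ and a point outside $B$. On the normalization $\tilde T$, the preimage of $B\cup\{p\}$ is a finite set, and the semi-local ring of a finite set of points of a smooth curve is a principal ideal domain. So there is a rational function on $\tilde T$ with a simple zero at a chosen point over $p$ that is a unit at all other points of that finite set. The map $\tilde T\to P_s$ is finite; pushing the divisor of this function forward shows that $p$ is rationally equivalent to a cycle off $B$. Hence $x$ is represented by a zero-cycle off $B$, and,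 averaging over $\Gamma$ (both $x$ and $B$ are $\Gamma$-stable), by a $\Gamma$-invariant zero-cycle off $B$.

**Step 6: each $z_U(x)$ lifts to the kernel.** Let $Z'\subset H'$ be the finite $\Gamma$-stable set over which the cycle of Step 5 lies, and $Z=[Z'/\Gamma]\subset\mathcal H_g$; no point of $Z$ is $[C]$. Write $U_Z$ for the preimage of $Z$ in $U$, and similarly for other stacks. The construction of Step 3 can be carried out over $Z'$: the cycle lives on $P_{s,Z'}$, we pull it back to $S'_{Z'}$ and push it to $U'_{Z'}$ and to $U_Z$. By compatibility of flat pullback with pushforward, $z_U(x)$ is the pushforward of a class in $A_*(U_Z)$.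

Choose $\ell$ with $V_\ell\supset U$, $A^i(V)=A^i(V_\ell)$ and $A^i(Bun_{r,d}C)=A^i(V_{\ell,C})$. As $U_Z$ is open in $V_{\ell,Z}$, excision says $A_*(V_{\ell,Z})\to A_*(U_Z)$ is surjective. Lift the class, and push the lift forward to $V_\ell$. The result is $z\in A^i(V_\ell)=A^i(V)$ with $z|_U=z_U(x)$. The map $V_{\ell,C}\to V_\ell$ factors through the open substack $V_\ell\setminus V_{\ell,Z}$, where $z$ vanishes. So $z|_{Bun_{r,d}C}=0$.

Thus the image of $\ker(A^i(V)\to A^i(Bun_{r,d}C))$ under restriction to $U$ contains $z_U(A_0(P_s)^\Gamma)$, which has dimension $\dim A_0(P_s)^\Gamma$ by Step 4. $\square$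

## 6. Top forms force many zero-cycles

We now need $A_0(P_s)^\Gamma=A_0(P_s/\Gamma)$ to be large. The mechanism is decomposition of the diagonal. In dimension one it is familiar: if $Y$ is a smooth projective curve and removing finitely many points kills all zero-cycles, then $Y=\mathbb P^1$, so $Y$ has no holomorphic $1$-forms. (For an elliptic curve $Y$ with origin $0$, $A_0(Y\setminus\{0\})=Y(\mathbb C)\otimes\mathbb Q\ne0$.)

**Lemma 6** (Bloch–Srinivas). Let $Y$ be a connected smooth projective complex variety of dimension $N\ge1$ and $D\subsetneq Y$ closed with $A_0(Y\setminus D)=0$. Then $H^0(Y,K_Y)=0$.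

**Step 1: the generic point is a trivial zero-cycle over its own field.** Let $Y,D$ be defined over a finitely generated field $k\subset\mathbb C$, with models $Y_0,D_0$, and let $K=k(Y_0)$. As $\mathbb C$ has infinite transcendence degree over $k$, the embedding $k\subset\mathbb C$ extends to $K\subset\mathbb C$, and then $(Y_0\setminus D_0)_K\otimes_K\mathbb C=Y\setminus D$. The generic point gives a $K$-point $\xi$ of $(Y_0\setminus D_0)_K$. Its class vanishes in $A_0(Y\setminus D)=0$.

We claim that it vanishes over $K$. A rational equivalence over $\mathbb C$ involves finitely many curves and functions, so it is defined over the function field of a $K$-variety, which we may shrink to a smooth $K$-variety $T_0$ over which the rational equivalence spreads out. Specialize at a closed point of $T_0$; its residue field $K'$ is finite over $K$. We get $[\xi_{K'}]=0$ in $A_0((Y_0\setminus D_0)_{K'})$. Pushing down to $K$ gives $[K':K]\,[\xi]=0$, and we divide by $[K':K]$.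

**Step 2: decomposition of the diagonal.** We have
$$A_0\big((Y_0\setminus D_0)_K\big)=\varinjlim_{W}A_N\big(W\times(Y_0\setminus D_0)\big),\qquad W\subset Y_0\text{ nonempty open},$$
and $[\xi]$ corresponds to the diagonal. So for some $W$ the diagonal vanishes in $A_N(W\times(Y_0\setminus D_0))$. The complement of $W\times (Y_0\setminus D_0)$ in $Y_0\times Y_0$ is $(T\times Y_0)\cup(Y_0\times D_0)$ with $T=Y_0\setminus W$. Passing to $\mathbb C$ and using localization, there are $m_0\ge1$, a proper closed $T\subset Y$, and $N$-cycles $\Gamma_1,\Gamma_2$ on $Y\times Y$ supported in $T\times Y$ and $Y\times D$ respectively, with $m_0[\Delta_Y]=\Gamma_1+\Gamma_2$ in $A_N(Y\times Y)$.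

**Step 3: both sides act on top forms.** Let a cycle $Z$ act on $\zeta\in H^{N,0}(Y)$ by $\zeta\mapsto pr_{1*}([Z]\cdot pr_2^*\zeta)$. The diagonal acts as the identity.

If $Z$ is a component of $\Gamma_1$, let $T'\subset T$ be its image in the first factor and $t=\dim T'\le N-1$. Take a resolution $\tilde T'\to T'$; the strict transform of $Z$ in $\tilde T'\times Y$ has dimension $N$, so codimension $t$, and class of type $(t,t)$. Multiplying by $pr_2^*\zeta$ gives type $(N+t,t)$, and pushing to $\tilde T'$ gives type $(t,t-N)$. So the action factors through $H^{t,t-N}(\tilde T')=0$.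

If $Z$ is a component of $\Gamma_2$, with image $D'\subset D$ in the second factor, use a resolution $\tilde D'\to D'$ instead. The action factors through the restriction of $\zeta$ to $H^{N,0}(\tilde D')$, which is $0$ since $\dim D'<N$.

So $m_0\zeta=0$ for every $\zeta\in H^{N,0}(Y)=H^0(Y,K_Y)$. $\square$

**Lemma 7.** Let $Q^\circ$ be a dense open subset of a smooth projective connected variety $Y$ of positive dimension with $H^0(Y,K_Y)\ne0$. Then $A_0(Q^\circ)$ has uncountable dimension.

*Proof.* Put $D=Y\setminus Q^\circ$ and suppose the dimension is countable. The plan is to show that then all points of $Q^\circ$ have the same class.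

**Step 1: a countable list of equations.** There are countably many points $p_j\in Q^\circ$ spanning $A_0(Q^\circ)$. For each $y\in Q^\circ$ the class $[y]$ is a rational combination of finitely many $[p_j]$. Clear denominators and torsion, and use localization for $D\subset Y$ with integral coefficients: there are $m_0\ge1$, finitely many nonzero integers $n_j$, and effective zero-cycles $e,e'$ on $D$ with
$$m_0\,y+\sum_{n_j<0}|n_j|p_j+e\ \sim_{rat}\ \sum_{n_j>0}n_jp_j+e'\quad\text{on }Y,\text{ integrally.}$$

**Step 2: closedness.** Fix the discrete data $m_0$, $(n_j)$, $\kappa=\deg e$, $\kappa'=\deg e'$; there are countably many choices. The set of $(y,e,e')\in Y\times D^{(\kappa)}\times D^{(\kappa')}$ satisfying the relation is a countable union of closed subsets (Voisin, *Hodge Theory and Complex Algebraic Geometry II*, Lemma 10.7). As $D$ is proper, the projection of this set to $Y$ is again a countable union of closed subsets.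

**Step 3: Baire.** So countably many Zariski closed subsets of $Y$ cover $Q^\circ$. Proper ones are nowhere dense in the classical topology, so by Baire one of them is $Y$. Hence, for one choice of data, $m_0[y]=\sum n_j[p_j]$ in $A_0(Q^\circ)$ for *all* $y\in Q^\circ$. The right side does not depend on $y$, so $A_0(Q^\circ)$ is spanned by $[p]$ for any $p\in Q^\circ$. By localization $A_0(Q^\circ\setminus\{p\})=0$. Since $Q^\circ\setminus\{p\}=Y\setminus(D\cup\{p\})$, Lemma 6 gives $H^0(Y,K_Y)=0$, a contradiction. $\square$

### Proof of Theorem 1

Let $\eta$ be as in $N(s,g)$, let $r\ge s$, and choose $d_1>\dots>d_r$ with sum $d$.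

**Step 1: transfer the form to $P_s$.** The map
$$\psi:P_s\to X_s,\qquad (L_i)\mapsto\big(L_i^{\otimes(2g-2)}\otimes\omega^{-d_i}\big)$$
lands in degree $0$. Fiber by fiber it is multiplication by $2g-2$ up to translations, so it is finite étale and surjective; it is $\Gamma$-equivariant since $\omega$ is canonical. So $\psi^*\eta$ is a nonzero $\Gamma$-invariant square integrable top form on $P_s$.

**Step 2: $\Gamma$ acts faithfully on $P_s$.** An element acting trivially on $P_s$ acts trivially on $H'$, so it lies in the stabilizer of a general point of $H'$, which is $\mathrm{Aut}(C_1)=\{1,\iota\}$ for a general hyperelliptic $C_1$. And $\iota$ acts nontrivially on $\mathrm{Pic}^{d_1}(C_1)$: if it fixed all $L,L'$ in $\mathrm{Pic}^{d_1}$, it would fix all $L'\otimes L^{-1}$, but it acts by $-1$ on $\mathrm{Pic}^0(C_1)$.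

**Step 3: descend and extend.** Let $Q=P_s/\Gamma$ and let $Q^\circ\subset Q$ be the image of the locus where $\Gamma$ acts freely. It is dense, open and smooth. The form $\psi^*\eta$ descends to a nonzero square integrable top form $\theta$ on $Q^\circ$. Let $Y\supset Q^\circ$ be a smooth projective compactification, of dimension $N$. Near a general point of a divisorial component $\{u_1=0\}$ of $Y\setminus Q^\circ$ write $\theta=f\,du_1\wedge\dots\wedge du_N$ with $f$ holomorphic and square integrable on $\{u_1\ne0\}$, and expand $f=\sum_lf_l(u_2,\dots,u_N)u_1^l$. Different powers of $u_1$ are orthogonal on circles, so $\int|f|^2=\sum_l\int|f_l|^2\cdot\int|u_1|^{2l}$. For $l\le-1$ the last integral is infinite, so $f_l=0$. Thus $\theta$ extends across general points of all divisorial components, and then to all of $Y$ by Hartogs. Hence $H^0(Y,K_Y)\neq0$.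

**Step 4: conclude.** By Lemma 7, $A_0(Q^\circ)$ has uncountable dimension. It is a quotient of $A_0(Q)$, and $A_0(Q)=A_0(P_s)^\Gamma$ (Fulton, Ex. 1.7.6). Proposition 5 gives the claim for $A^*(V)\to A^*(Bun_{r,d}C)$. The kernel of the map to $H^*(Bun_{r,d}C)$ contains this kernel. $\square$

**Remark (small $s$).** *If $sg\le2g+3$, then $N(s,g)$ fails.* So the method needs $s\ge4$ for $g=2$ and $g=3$, and $s\ge3$ for $g\ge4$. To check this for $s\ge1$, run Steps 1–3 with all $d_i=g$ (only $d_1>\dots>d_r$ was used in Proposition 5, not here). They show that $N(s,g)$ gives a nonzero top form on a smooth projective $Y$ birational to $P_s/\Gamma$. Now consider polynomials $f$ of degree $2g+2$ with distinct roots, together with $sg$ points $(x_i,y_i)$ with distinct $x_i$ and $f(x_i)=y_i^2$. The conditions are linear in the $2g+3$ coefficients of $f$, and independent by interpolation as $sg\le2g+3$. So this space is open in an affine bundle over an open subset of $\mathbb A^{2sg}$, hence rational. Grouping the points on $y^2=f(x)$ into $s$ divisors of degree $g$ defines a dominant map to $P_s/\Gamma$, because every line bundle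 of degree $g$ is effective. So $Y$ is unirational: it is dominated by a projective space, and after restricting to a general linear subspace, by one of dimension $\dim Y$. A nonzero top form on $Y$ would pull back to one on that projective space, and there is none. For $s=0$, $X_0=H'$, and the quotient $H'/\Gamma=M_{0,2g+2}/S_{2g+2}$ is unirational. Take a $\Gamma$-invariant square integrable top form on $H'$; divide $\Gamma$ by its subgroup acting trivially on $H'$, and argue in the same way.

## 7. Igusa's cusp form and genus two

We prove Theorem 2. On $X_s$ with $g=2$ a top form looks like $f(\tau)\,d^3\tau\wedge\bigwedge dz$. The factor $d^3\tau$ transforms with weight $-3$ and each Jacobian factor with weight $-1$. So $f$ must be a Siegel modular form of weight $3+s$, and square integrability will follow if it is a cusp form. Let $\chi_{10}\ne0$ be Igusa's Siegel cusp form of weight $10$ for $Sp_4(\mathbb Z)$; since $10=3+7$, it fits $s=7$.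

**Step 1: local coordinates on $X_7$.** Locally on $H'$ choose a symplectic basis of $H_1$ of the fibers. This gives a period map $\tau$ to the Siegel space $\mathfrak h_2$. It is locally biholomorphic: its differential is dual to $\mathrm{Sym}^2H^0(\omega)\to H^0(\omega^2)$, a map between spaces of dimension $3$. It is injective, because a nonzero quadratic form in two variables is a product of two linear forms and a product of nonzero sections is nonzero. We also get coordinates $z^{(1)},\dots,z^{(7)}\in\mathbb C^2$ on the seven factors, modulo $\mathbb Z^2+\tau\mathbb Z^2$. Put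
$$\eta=\chi_{10}(\tau)\,d\tau_{11}\wedge d\tau_{12}\wedge d\tau_{22}\wedge\bigwedge_{a=1}^7dz^{(a)}_1\wedge dz^{(a)}_2 .$$

**Step 2: $\eta$ does not depend on choices.** A translation $z\mapsto z+m+\tau n$ changes $dz$ by combinations of the $d\tau_{ij}$, which die against $d^3\tau$. Changing the symplectic basis acts through $\begin{pmatrix}A&B\\C&D\end{pmatrix}\in Sp_4(\mathbb Z)$ as follows.

- $d\tau\mapsto{}^t(C\tau+D)^{-1}\,d\tau\,(C\tau+D)^{-1}$. The map $S\mapsto{}^tMSM$ on symmetric $2\times2$ matrices has determinant $\det(M)^3$, so $d^3\tau$ is multiplied by $\det(C\tau+D)^{-3}$.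
- $z\mapsto{}^t(C\tau+D)^{-1}z$. So modulo the $d\tau_{ij}$ each $dz_1^{(a)}\wedge dz_2^{(a)}$ is multiplied by $\det(C\tau+D)^{-1}$.
- $\chi_{10}$ is multiplied by $\det(C\tau+D)^{10}$.

As $10-3-7=0$, $\eta$ is a global form determined by the family of curves alone. Hence it is $\Gamma$-invariant. It is nonzero because the image of $\tau$ is open.

**Step 3: $\eta$ is square integrable.** Write $\tau=X+iY$. The fiber $\mathbb C^2/(\mathbb Z^2+\tau\mathbb Z^2)$ has volume $\mathrm{const}\cdot\det Y$ with respect to $dz_1dz_2$. By Torelli the map $H'/\Gamma\to Sp_4(\mathbb Z)\backslash\mathfrak h_2$ is injective, so points in the target have at most $|\Gamma|$ preimages in $H'$. Hence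
$$\int_{X_7}|\eta|^2\le\mathrm{const}\cdot|\Gamma|\int_{Sp_4(\mathbb Z)\backslash\mathfrak h_2}|\chi_{10}|^2(\det Y)^7\,dX\,dY=\mathrm{const}\int_{Sp_4(\mathbb Z)\backslash\mathfrak h_2}|\chi_{10}|^2(\det Y)^{10}\,\frac{dX\,dY}{(\det Y)^3}.$$
This is the Petersson norm of a cusp form. It is finite, since for a cusp form of weight $k$ the function $|f|(\det Y)^{k/2}$ is bounded, and the invariant measure $dX\,dY/(\det Y)^3$ has finite total mass on the quotient.

So $N(7,2)$ holds, and Theorem 1 shows that for $g=2$, all $r\ge7$, all $d$ and all $C$, the map $A^*(V)\to H^*(Bun_{r,d}C)$ is not injective. $\square$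

## 8. The image is the ring of symplectic invariants

We prove Theorem 3. By Atiyah–Bott (algebraically: Bifet–Ghione–Letizia, Heinloth–Schmitt), $H^*(Bun_{r,d}C)$ is the free graded-commutative algebra on the Künneth components $a_i,b_{i,u},f_i$ in
$$c_i(\mathcal E)=a_i\otimes1+\beta_i+f_i\otimes[pt],\qquad\beta_i=\sum_{u=1}^{2g}b_{i,u}\otimes\alpha_u,\qquad1\le i\le r,$$
where $\{\alpha_u\}$ is a basis of $H^1(C)$ and $f_1=d$ is a constant, not a generator. Let $Sp=Sp(H^1(C))$ act on this algebra through the $b_{i,u}$, contragrediently to the $\alpha_u$, so that the $\beta_i$ are invariant; $a_i$ and $f_i$ are fixed.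

**Step 1: $H^*_\kappa$ is the invariant ring.** Put $\gamma_{ij}:=\pi_*(\beta_i\beta_j)$. On $Bun_{r,d}C\times C$ we have $c_1(\omega_\pi)=(2g-2)[pt]$, so
$$\pi_*(c_1(\omega_\pi)c_i)=(2g-2)a_i,\qquad\pi_*c_i=f_i,\qquad\pi_*(c_ic_j)=a_if_j+a_jf_i+\gamma_{ij}.$$
A product of three $\beta$'s, or of a $\beta$ and $[pt]$, is zero, so $\pi_*$ of any monomial is a polynomial in the $a_i,f_i,\gamma_{ij}$. As $2g-2\ne0$, the subring $H^*_\kappa$ is generated by the $a_i,f_i,\gamma_{ij}$.

These are $Sp$-invariant. Conversely, let $W$ be the span of symbols indexing the $b_i$, and $H=H^1(C)$. The exterior algebra on the $b_{i,u}$ is $\Lambda(H\otimes W)$, identifying $H$ with its dual. By the first fundamental theorem for $Sp$, the invariants of $H^{\otimes p}$ are spanned by products of pairings. The space $\Lambda^p(H\otimes W)$ is an equivariant quotient of $H^{\otimes p}\otimes W^{\otimes p}$ and $Sp$ is reductive, so invariants lift. Hence $\Lambda(H\otimes W)^{Sp}$ is generated in degree $2$, by the invariants obtained from contracting one $b_i$ with one $b_j$, and these are the $\gamma_{ij}$ up to scalars. So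
$$H^*_\kappa=H^*(Bun_{r,d}C)^{Sp}.$$
For $r=1$ and a symplectic basis this reads: $\gamma_{11}=-2\sum_{u\le g}b_{1,u}b_{1,u+g}$, and $H^*_\kappa=\mathbb Q[a_1,\gamma_{11}]/(\gamma_{11}^{g+1})$ inside $\mathbb Q[a_1]\otimes\Lambda(b_{1,1},\dots,b_{1,2g})$.

The image of $A^*(V)$ contains $H^*_\kappa$ by definition of the kappa classes. The cycle class map commutes with restriction, so it remains to show that *the restriction to $Bun_{r,d}C$ of a class $z\in H^{2i}(V)$ is $Sp$-invariant*. This is a monodromy statement, but $V\to\mathcal H_g$ is not proper. We replace it by smooth projective families that see enough of the cohomology.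

**Step 2: Quot schemes.** For $rk\ge d$ let $Q_k\to H'$ be the relative Quot scheme of torsion quotients $\mathcal O(kw)^{\oplus r}\to T$ of length $rk-d$. It is projective over $H'$. The obstructions lie in $\mathrm{Ext}^1(\text{kernel},T)=0$, as the kernel is locally free and $T$ is torsion, so it is smooth over $H'$. The kernel has rank $r$ and degree $d$, which gives $q_k:Q_k\to V'=V\times_{\mathcal H_g}H'$.

**Step 3: for fixed $C$ and $j$, $q_k^*:H^j(Bun_{r,d}C)\to H^j(Q_{k,C})$ is injective for $k\gg0$.** Choose an open $U_0\subset Bun_{r,d}C$ of finite type, a union of HN strata, with complement of codimension $>j/2$. Then $H^j(Bun_{r,d}C)\hookrightarrow H^j(U_0)$. For $k\gg0$ we have $H^1(E^\vee(kw))=0$ for all $E$ in $U_0$, so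
$$\mathcal K=\{\phi:E\to\mathcal O(kw)^{\oplus r}\}$$
is a vector bundle over $U_0$. An injective $\phi$ is the same as a point of the Quot scheme whose kernel lies in $U_0$. So the open part $\mathcal K^\circ$ of injective maps is an open subscheme of $Q_{k,C}$, and $\mathcal K^\circ\to U_0$ is the restriction of $q_k$.

We bound the codimension of $\mathcal K\setminus\mathcal K^\circ$. Write $\phi=(\phi_1,\dots,\phi_r)$ with $\phi_l\in H^0(\mathcal G)$, $\mathcal G=E^\vee(kw)$. If $\phi$ is not injective, the $\phi_l$ are linearly dependent over the function field of $C$. So some $\phi_l$ lies in $H^0(\mathcal G')$, where $\mathcal G'\subset\mathcal G$ is the saturation of the subsheaf generated by the other $\phi$'s, of rank $\le r-1$. All HN slopes of $\mathcal G'$ are $\le\mu_{\max}(\mathcal G)\le k+O(1)$, uniformly on $U_0$. A semistable bundle $F$ of slope $\mu$ has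
$$h^0(F)\le\mathrm{rk}(F)\max(0,\mu+1):$$
for $\mu<0$ there are no sections. For $\mu\ge0$, take a divisor $\Delta$ of degree $\lfloor\mu\rfloor+1>\mu$; then $h^0(F(-\Delta))=0$ and $h^0(F)\le\mathrm{rk}(F)\deg\Delta$. Summing over the HN pieces, $h^0(\mathcal G')\le(r-1)(k+O(1))$, while $h^0(\mathcal G)\ge\chi(\mathcal G)=rk-O(1)$. So for fixed other $\phi$'s the bad $\phi_l$ form a subspace of codimension $\ge k-O(1)$. Therefore $\mathcal K\setminus\mathcal K^\circ$ has codimension $\ge k-O(1)>j/2$ for $k\gg0$, and $H^j(U_0)=H^j(\mathcal K)\to H^j(\mathcal K^\circ)$ is injective. The injective map $H^j(Bun_{r,d}C)\to H^j(\mathcal K^\circ)$ factors through $H^j(Q_{k,C})$, which proves the claim.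

**Step 4: monodromy.** Write $z|_{Bun_{r,d}C}=\Phi(a,b,f)$, a polynomial in the generators, and take $k\gg0$ for $j=2i$. Let $\gamma$ be a loop in $H'$ based at a point over $[C]$. Since $Q_k\to H'$ and $C'\to H'$ are smooth and proper, $\gamma$ acts on $H^*(Q_{k,C})$ and $H^*(C)$. It fixes restrictions of global classes: the class $q_k^*z|_{Q_{k,C}}$, and the Chern classes of the universal kernel on $Q_{k,C}\times C$. It preserves the Künneth decomposition and fixes $1$ and $[pt]$. So it fixes $q_k^*a_i$, $q_k^*f_i$ and $\sum_uq_k^*b_{i,u}\otimes\alpha_u$. The last point says that $\gamma$ acts on the $q_k^*b_{i,u}$ contragrediently to its action on the $\alpha_u$. So $q_k^*$ is $\gamma$-equivariant when $\gamma$ acts on $H^*(Bun_{r,d}C)$ through its image in $Sp$, and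
$$q_k^*\Phi(a,b,f)=q_k^*\Phi(a,\gamma b,f).$$
By Step 3, $\Phi(a,b,f)=\Phi(a,\gamma b,f)$.

**Step 5: density.** The monodromy group of $H'$ has finite index in the hyperelliptic monodromy group, which contains the level-2 congruence subgroup of $Sp_{2g}(\mathbb Z)$ (A'Campo, *Tresses, monodromie et le groupe symplectique*, 1979). So it is Zariski dense in $Sp_{2g}$ (Borel). The stabilizer of $\Phi$ is Zariski closed, so $\Phi$ is $Sp$-invariant, that is, in $H^*_\kappa$ by Step 1. $\square$

## 9. Binary forms and all genera

We prove Theorem 4. In higher genus the hyperelliptic curves do not fill the Siegel space, so instead of Siegel modular forms we use invariants of binary forms. Let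
$$n=2g+2,\qquad s=4+8a+\rho,$$
let $G\ne0$ be an $SL_2$-invariant of degree $b$ of binary $n$-ics, and $F=\Delta^aG$ with $\Delta$ the discriminant, of degree $2n-2=4g+2$. From $g\rho=4a+2b+6$ we get
$$k:=\deg F=a(4g+2)+b=\tfrac12(sg-4g-6).\tag{1}$$
Indeed $sg-4g-6=8ag+\rho g-6=8ag+4a+2b$. In particular $sg$ is even. The map $H'\to M_{0,n}$ given by the ordered branch points is étale, and its fibers have at most $|\Gamma|$ points, because points in one fiber have isomorphic curves and so lie in one $\Gamma$-orbit.

### 9.1 The form

Locally on $H'$ write the curve as $y^2=\prod_{i=1}^n(x-e_i)$ with $e_i$ finite holomorphic functions on $H'$. Put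
$$V(e)=\prod_{i<j}(e_i-e_j),\quad F(e)=F\Big(\prod(x-e_iz)\Big)=\pm V^{2a}G(e),\quad E_\alpha=\sum_ie_i^\alpha\partial_{e_i}\ (\alpha=0,1,2),$$
$$\Theta=\iota_{E_2}\iota_{E_1}\iota_{E_0}(de_1\wedge\dots\wedge de_n),\qquad\omega_l=x^l\,\frac{dx}y,\qquad W=\omega_0\wedge\dots\wedge\omega_{g-1}.$$
Here $\Theta$ is pulled back to $H'$ by $e$, and is a form of top degree $n-3=2g-1$ there; $W$ is a relative top form on $J^0$. (The letter $V$ now denotes the Vandermonde product; the stack does not appear in this section.) Put
$$\eta=F(e)\,V(e)\,\Theta(e)\wedge W^{(1)}\wedge\dots\wedge W^{(s)} .$$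
As $\Theta$ is a top form on the base, only the relative forms $W^{(1)},\dots,W^{(s)}$ matter.

**Step 1: $\eta$ does not depend on the coordinate $x$.** Let $e_i'=\frac{\alpha e_i+\beta}{\gamma e_i+\delta}$ with $\alpha\delta-\beta\gamma=1$, the coefficients depending holomorphically on the point of $H'$. Put $j_i=\gamma e_i+\delta$ and $j=\prod j_i$. We collect powers of $j$.

- $e_i'-e_j'=(e_i-e_j)/(j_ij_j)$, so $V(e')=j^{-(n-1)}V(e)$.
- With $x'=\alpha x+\beta z$ and $z'=\gamma x+\delta z$ one computes $x'-e_i'z'=(x-e_iz)/j_i$. So $\prod(x'-e_i'z')=j^{-1}\prod(x-e_iz)$, and the $SL_2$-invariance and homogeneity of $F$ give $F(e')=j^{-k}F(e)$.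
- $\Theta(e')=j^{-2}\Theta(e)$. For constant coefficients, $de_i'=j_i^{-2}de_i$, so $de_1\wedge\dots\wedge de_n$ is multiplied by $j^{-2}$. The fields $E_0,E_1,E_2$ span the infinitesimal $SL_2$-action, and the adjoint action on this span is unimodular. For variable coefficients, the extra terms in the differential of $e'$ lie along the $E_\alpha$, and $\Theta$ is killed by contraction with them.
- With $x'=\frac{\alpha x+\beta}{\gamma x+\delta}$ we have $x'-e'_i=\frac{x-e_i}{j_i(\gamma x+\delta)}$, so $y'=\pm y(\gamma x+\delta)^{-(g+1)}j^{-1/2}$. Also $dx'=(\gamma x+\delta)^{-2}dx$ along the fibers. So for a polynomial $p$ of degree $\le g-1$,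
$$p(x')\frac{dx'}{y'}=\pm\,p(x')(\gamma x+\delta)^{g-1}\,j^{1/2}\,\frac{dx}y .$$
The map $p\mapsto p(x')(\gamma x+\delta)^{g-1}$ is the action of $SL_2$ on $Sym^{g-1}$, which has determinant $1$. So $W'=(\pm1)^gj^{g/2}W$.

The total exponent of $j$ is $-k-(n-1)-2+\frac{sg}2=-k-2g-3+\frac{sg}2=0$ by (1), and the sign is $(\pm1)^{sg}=1$. The choice of the sign of $y$ is harmless for the same reason.

**Step 2: $\Gamma$-invariance and nonvanishing.** Permuting the $e_i$ multiplies $V$ and $\Theta$ by the same sign and leaves $F(e)$ unchanged. So $\eta$ is a globally defined $\Gamma$-invariant top form on $X_s$. It is nonzero: $G$ does not vanish identically on monic forms with distinct roots, since their multiples are dense; $\Delta$ and $V$ do not vanish on them; $W$ is nowhere zero on fibers; and $\Theta$ is nonzero on slices transversal to the $SL_2$-orbits, hence on $H'$, because $H'\to M_{0,n}$ is étale.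

### 9.2 Reduction to an integral on $\overline M_{0,n}$

**Step 3: integrate over the Jacobians.** The volume $\int_{J}|W|^2$ is, up to a constant, the Gram determinant $\det\big(\frac i2\int_C\omega_l\wedge\bar\omega_m\big)$. For a normalized basis of $H^0(\omega)$ both are $\det\mathrm{Im}\,\tau$ (volume of $\mathbb C^g/(\mathbb Z^g+\tau\mathbb Z^g)$, and Riemann's bilinear relations), and both scale by $|\det|^2$ under change of basis. Since $|y|^2=\prod_l|x-e_l|$, the Gram matrix is $2\int_{\mathbb C}x^l\bar x^m\prod|x-e_l|^{-1}d^2x$. Andréief's identity
$$\det\Big(\int f_l\bar f_m\,d\mu\Big)=\frac1{g!}\int\big|\det f_l(x_i)\big|^2\prod d\mu(x_i)$$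
with $f_l=x^l$ gives
$$\int_{X_s}|\eta|^2=\mathrm{const}\int_{H'}|FV|^2|\Theta|^2D^s,\qquad D(e)=\int_{\mathbb C^g}\prod_{i<j}|x_i-x_j|^2\prod_{i=1}^g\prod_{l=1}^n|x_i-e_l|^{-1}\,d^2x .$$
By Step 1 the integrand is pulled back from a density on $M_{0,n}$. As $H'\to M_{0,n}$ has bounded fibers and $\overline M_{0,n}$ is compact, it suffices to show that this density is integrable near each point of $\overline M_{0,n}$.

**Step 4: choose a root.** Fix a point of $\overline M_{0,n}$ with dual tree $T$. For a vertex $v$ and an edge at $v$, the marks on the far side of the edge form a branch at $v$. *There is a vertex all of whose branches carry at most $n/2=g+1$ marks.* Take a vertex minimizing the maximal branch weight, and suppose some branch has weight $>n/2$; move across its edge to $v'$. The branch at $v'$ pointing back has weight $<n/2$. Every other branch at $v'$ has strictly smaller weight than the original one, since by stability $v'$ carries another mark or another branch. So the maximum would strictly decrease, a contradiction. Take the vertex found as root. For a non-root vertex $v$ let $S_v$ be the set of marks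 on or beyond $v$, and $m_v=|S_v|$. Then
$$2\le m_v\le g+1 .$$

**Step 5: local coordinates.** Choose a coordinate $x_v$ on each component. On the root all special points are finite and three of them are fixed. On a non-root $v$ the node toward the parent is $\infty$, and two other special points are fixed at $0$ (the base point) and $1$. The parameters are the free positions $p$ of the remaining special points, and a smoothing parameter $t_v$ for each $v\ne$ root, with plumbing
$$x_{parent(v)}=p_v+t_vx_v,$$
where $p_v$ is the position of the node of $v$ on its parent. With local coordinates $x_{parent(v)}-p_v$ and $1/x_v$ at the node, this is the standard smoothing with product $t_v$. We obtain a stable family over a polydisc of dimension $\dim\overline M_{0,n}$. The equation of the boundary divisor of the node $v$ pulls back to a unit times $t_v$, and on $\{t=0\}$ the classifying map is a local isomorphism onto the stratum. So its differential is injective, and $(t,p)$ are local coordinates on $\overline M_{0,n}$.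

In the root coordinate, a mark $i$ on $v$ is at $e_i=P_v+\tau_vp_i$, with $\tau_v$ the product of the $t_u$ along the path from the root to $v$ (root excluded) and $P_v$ the root coordinate of $x_v=0$. Following base points (all at $0$), the node position $p_v$ in the parent's coordinate is the position there of one of the marks in $S_v$, called the base mark of $v$. So every finite special point of a component has the position, in that component's coordinate, of an actual mark.

Example: $n=6$ and three marks come together. The root carries the marks $4,5,6$ (fixed) and a node at $p_v$; on $v$ the marks $1,2,3$ are at $0,1,p$. Then $e_1=p_v$, $e_2=p_v+t$, $e_3=p_v+tp$, and $de_1\wedge de_2\wedge de_3=t\,dp_v\wedge dt\wedge dp$. The exponent of $t$ is $m_v-2=1$; this is the pattern of Step 7.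

### 9.3 Three estimates

**Step 6: the Vandermonde product.** If $v$ is the deepest vertex with both $i,j$ on or beyond it, then in the coordinate $x_v$ the two marks are near distinct special points, so $e_i-e_j=\tau_v\cdot$unit. In other words $e_i-e_j$ is a unit times the product of all $t_u$ with $\{i,j\}\subset S_u$. Hence
$$|V|=\text{unit}\cdot\prod_v|t_v|^{m_v(m_v-1)/2}.\tag{2}$$

**Step 7: the base form.** We show
$$\Theta=\text{unit}\cdot\prod_vt_v^{m_v-2}\;dt\wedge dp .\tag{3}$$
For a non-root $v$ and $i\in S_v$ let $y_i$ and $y_i'$ be the positions of mark $i$ in the coordinates of the parent of $v$ and of $v$, so $y_i=p_v+t_vy_i'$. Here $p_v$ is treated as a variable even if it was fixed. The claim is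
$$\bigwedge_{i\in S_v}dy_i=\pm t_v^{m_v-2}\prod_wt_w^{m_w-2}\;dp_v\wedge dt_v\wedge d(\text{parameters beyond }v),\tag{4}$$
where $w$ runs over the proper descendants of $v$, and "parameters beyond $v$" are the free positions on $v$ and all parameters of descendants; there are $m_v-2$ of them. The proof goes by induction from the leaves. We have
$$dy_i=t_v\big(t_v^{-1}(dp_v+y_i'\,dt_v)+dy_i'\big).$$
The $dy_i'$ involve only $m_v-2$ parameters, so a nonzero term in the product of all $m_v$ factors uses exactly two of the forms $t_v^{-1}(dp_v+y_i'dt_v)$. For a pair $i<j$ these contribute $t_v^{-2}(y_j'-y_i')\,dp_v\wedge dt_v$. This is precisely the coefficient produced by contracting $\bigwedge dy_i'$ with the fields $F_0=\sum\partial_{y_i'}$ and $F_1=\sum y_i'\partial_{y_i'}$: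
$$\bigwedge dy_i=\pm t_v^{m_v-2}\,dp_v\wedge dt_v\wedge\iota_{F_1}\iota_{F_0}\Big(\bigwedge dy_i'\Big),$$
where the contraction is taken on the space of all $(y_i')_{i\in S_v}$ and then restricted to our parameters. To compute it, let the two fixed special points of $v$ also vary, at positions $q_1,q_2$. For marks on $v$, $dy_i'$ is the differential of a position; for each child of $v$ we use (4) inductively. This gives
$$\bigwedge dy_i'=\pm\prod_wt_w^{m_w-2}\,dq_1\wedge dq_2\wedge d(\text{parameters beyond }v).$$
Since $q_1,q_2$ are positions of marks (base marks, if the special point is a node), $dq_i(F_0)=1$ and $dq_i(F_1)=q_i$. Contracting and then setting $dq_1=dq_2=0$ leaves the factor $\pm(q_2-q_1)=\pm1$, and (4) follows.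

At the root, let the three fixed positions $q_1,q_2,q_3$ vary too. By (4) for the children of the root,
$$de_1\wedge\dots\wedge de_n=\pm\prod_vt_v^{m_v-2}\,dq_1\wedge dq_2\wedge dq_3\wedge dt\wedge dp,\qquad dq_i(E_\alpha)=q_i^\alpha .$$
Contracting with $E_0,E_1,E_2$ and restricting to $dq=0$ produces the Vandermonde determinant of $q_1,q_2,q_3$, a nonzero constant. This is (3).

**Step 8: the Gram determinant.** With $L=1+\sum_v\log\frac1{|t_v|}$ and $\beta(m)=\lfloor(m-1)^2/4\rfloor$ we show
$$D\le\mathrm{const}\cdot L^g\prod_v|t_v|^{-\beta(m_v)}\quad\text{near the point.}\tag{5}$$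
The strategy is to zoom in component by component. Choose $R\ge1$ such that all marks of $S_v$ are at $|x_v|\le R/2$ for all $v$ (all marks, for the root). Choose $0<\delta<R$ such that the special points $\ne\infty$ on each component are at least $4\delta$ apart. Shrink the $t_v$ (with $|t_v|<1$) so that marks beyond a child $w$ of $v$ have $x_v$-distance $\le\delta/2$ from $p_w$. Write $e^{(v)}_l$ for the $x_v$-position of the mark $l$, let $S_{root}$ be the set of all marks, and for $0\le\sigma\le g$ put
$$I_v(\sigma)=\int_{|x_i|\le R}\ \prod_{i<j\le\sigma}|x_i-x_j|^2\prod_{i\le\sigma}\prod_{l\in S_v}|x_i-e_l^{(v)}|^{-1}\,d^2x .$$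
We show, by induction from the leaves,
$$I_v(\sigma)\le\mathrm{const}\cdot L^\sigma\prod_w|t_w|^{-\beta(m_w)}\qquad(w\text{ over proper descendants of }v).\tag{6}$$

*Splitting.* Sort the points $x_i$ according to which lie in the discs $B_w=\{|x-p_w|\le\delta\}$ for children $w$ of $v$, and which lie outside all of them. Outside all $B_w$, only the factors $|x-p_l|^{-1}$ for marks $l$ on $v$ itself are unbounded, and their product is integrable with a uniform bound since these marks are separated. In $B_w$, all factors with $l\notin S_w$ are bounded, because those marks stay at distance at least $4\delta-\delta-\delta/2$ from the points of $B_w$. Vandermonde factors between different groups, and among the points outside the discs, are bounded. So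
$$I_v(\sigma)\le\mathrm{const}\sum_{\sum\sigma_w\le\sigma}\ \prod_wK_w(\sigma_w),$$
where $K_w(\sigma)$ is the same integral over $B_w^\sigma$ with only the factors $l\in S_w$.

*Rescaling.* Substitute $x=p_w+t_w\xi$ and write $m=m_w$, $t=t_w$. The squared Vandermonde gives $|t|^{\sigma(\sigma-1)}$, the measures $|t|^{2\sigma}$, and the denominators $|t|^{-m\sigma}$. So
$$K_w(\sigma)=|t|^{\varphi(\sigma)}\int_{|\xi_i|\le\delta/|t|}\prod_{i<j}|\xi_i-\xi_j|^2\prod_i\prod_{l\in S_w}|\xi_i-e_l^{(w)}|^{-1}d^2\xi,\qquad\varphi(\sigma)=\sigma^2+\sigma-m\sigma .$$

*Far points.* Consider the part where exactly $h$ of the $\xi$'s have $|\xi|>R$, and order these by increasing modulus. For them $|\xi-e^{(w)}_l|\ge|\xi|/2$, so $\prod_l|\xi-e_l^{(w)}|^{-1}\le2^m|\xi|^{-m}$. Each squared Vandermonde factor is at most $4$ times the square of the larger modulus, and the $i$-th far point exceeds $\sigma-h+i-1$ other points in modulus. In polar coordinates $d^2\xi$ contributes $u^2\,\frac{du}u$ up to a constant. So this part of the integral is at most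
$$\mathrm{const}\cdot I_w(\sigma-h)\prod_{i=1}^h\int_R^{\delta/|t|}u^{2(\sigma-h+i)-m}\,\frac{du}u\ \le\ \mathrm{const}\cdot I_w(\sigma-h)\,L^h\,|t|^{-\sum_{i=1}^h\max(0,\,2(\sigma-h+i)-m)} ;$$
each integral is $O(|t|^{-e})$, $O(L)$ or $O(1)$ according as its exponent $e$ is positive, zero or negative.

*The exponent of $|t|$.* Note $\varphi(\kappa)-\varphi(\kappa-1)=2\kappa-m$, and $\varphi$ is convex. So the total exponent is
$$\varphi(\sigma)-\sum_{i=1}^h\max(0,2(\sigma-h+i)-m)=\varphi(\sigma-h)+\sum_{i=1}^h\min\big(0,\varphi(\sigma-h+i)-\varphi(\sigma-h+i-1)\big)=\min_{\sigma-h\le\kappa\le\sigma}\varphi(\kappa),$$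
and this is at least $\min_{\kappa\in\mathbb Z}\big(-\kappa(m-1-\kappa)\big)=-\beta(m)$. Therefore
$$K_w(\sigma)\le\mathrm{const}\cdot|t_w|^{-\beta(m_w)}\max_hL^hI_w(\sigma-h),$$
which together with (6) for the children $w$ gives (6) for $v$. Children with $\sigma_w=0$ cause no problem, as $\beta\ge0$ and $|t_w|<1$.

*The root.* For $D$ itself, $h$ of the $g$ points have $|x|>R$. As before they contribute at most $\mathrm{const}\prod_{i=1}^h\int_R^\infty u^{2(g-h+i)-n}\frac{du}u$. This is finite, since the exponents are at most $2g-n=-2<0$. The remaining points contribute $I_{root}(g-h)$. With (6) for the root this proves (5).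

### 9.4 Integrability

**Step 9: exponents.** Near the point $G(e)$ is bounded, as the $e_i$ are. So $|FV|^2\le\mathrm{const}\cdot|V|^{4a+2}$, and by (2), (3), (5) the density is at most $\mathrm{const}\cdot L^{sg}\prod_v|t_v|^{\epsilon_v}$ in the coordinates $(t,p)$, with
$$\epsilon_v=(1+2a)m(m-1)+2(m-2)-s\,\beta(m),\qquad m=m_v .$$
It is integrable if all $\epsilon_v>-2$; powers of logarithms do no harm. As $\beta(m)\le(m-1)^2/4$,
$$\frac{\epsilon_v+2}{m-1}\ \ge\ (1+2a)m+2-\frac{(4+8a+\rho)(m-1)}4=3+2a-\frac{\rho(m-1)}4 .$$
By Step 4, $m-1\le g$. By hypothesis $\rho g=4a+2b+6\le8a+10<12+8a=4(3+2a)$. So the right side is positive, and $N(s,g)$ holds.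

For $g=2$, $a=b=0$, $\rho=3$, $s=7$ one sees it by hand: $\eta=V\,\Theta\wedge W^{(1)}\wedge\dots\wedge W^{(7)}$, and $m\in\{2,3\}$ with $\beta(2)=0$, $\beta(3)=1$. So $\epsilon=2$ for $m=2$ and $\epsilon=6+2-7=1$ for $m=3$. This proves $N(7,2)$ a second time, without $\chi_{10}$.

### 9.5 Solutions for every genus

**Step 10: choose $(a,b,\rho)$.** Binary forms of even degree have a nonzero quadratic invariant $I_2$. So $b=2c$ is always admissible with $G=I_2^c$, the constraint $b\le2a+2$ being $c\le a+1$. The equation becomes $g\rho=4(a+c)+6$.

- $g=2$: $\rho=3$, $a=b=0$, $s=7$.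
- $g$ odd: $\rho=2$ and $a+c=\frac{g-3}2$. Take $a=\lfloor\frac{g-3}4\rfloor$, so $c\in\{a,a+1\}$, and $s=6+8\lfloor\frac{g-3}4\rfloor$.
- $g\equiv2\pmod4$, $g\ge6$: $\rho=1$ and $a+c=\frac{g-6}4$. Take $a=\lfloor\frac{g-6}8\rfloor$, so $c\in\{a,a+1\}$, and $s=5+8\lfloor\frac{g-6}8\rfloor$.
- $g\equiv0\pmod4$: modulo $4$ the equation $g\rho=4a+2b+6$ forces $b$ to be odd, so we need a nonzero invariant of odd degree.

For the last case $n\ge10$. A general set of $n$ points of $\mathbb P^1$ has no nontrivial projective automorphism. Indeed, otherwise it is preserved by an element of prime order; such an element is determined by its two fixed points and a root of unity, and the set consists of at most $n/2$ free orbits and possibly fixed points. So these sets form families of dimension at most $2+n/2<n$. Let $f$ be an $n$-ic with such a set of $n$ distinct roots. It is stable, and so is $-f$, so the orbits $SL_2f$ and $SL_2(-f)$ are closed. They are distinct: $\gamma f=-f$ would force $\gamma=\pm1$, hence $\gamma f=f$ as $n$ is even. Disjoint closed orbits of a reductive group are separated by an invariant, hence by a homogeneous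 one, $I$, of some degree $b$. From $I(f)\ne I(-f)=(-1)^bI(f)$ we see that $b$ is odd and $I\ne0$. Now choose $a\ge0$ with $a\equiv-\frac{b+3}2\pmod{g/4}$ and $2a+2\ge b$, and put
$$\rho=\frac{4a+2b+6}g=\frac{4\big(a+\frac{b+3}2\big)}g,$$
a positive integer.

In every case $N(s,g)$ holds with $s=4+8a+\rho$, and Theorem 1 gives the failure of Conjecture A for all $r\ge r_0(g)=s$, all $d$ and all $C$. $\square$
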